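# Arc spaces of contractible Stein neighborhoods of an isolated singularity

## 1. The guess that the germ decides, tested on curves and cones

Let $0\in X$ be an isolated singularity and let $U$ be an open neighborhood of $0$ that is contractible and Stein. Such a $U$ has no topology of its own and has plenty of holomorphic functions. So one guesses that holomorphic disks in $U$ see only the germ $(0\in X)$: two choices of $U$ should give the same space of disks. We make this precise and test it.

**Conventions.** Complex spaces are reduced and second countable. $\mathbb D\subset\mathbb C$ is the open unit disk. A "curve" in a surface means a smooth connected $1$-dimensional complex submanifold. A complex space is Stein if it is holomorphically convex and its global functions separate points. We use that closed analytic subspaces of Stein spaces are Stein, that convex domains in $\mathbb C^N$ are Stein, and Cartan's Theorem B: $H^q(Q,\mathcal F)=0$ for $q\ge1$, $\mathcal F$ coherent, $Q$ Stein.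

**Definition (arcs).** A complex analytic arc in $X$ is a map $\phi:\bar{\mathbb D}\to X$ that is defined and holomorphic on some open neighborhood of $\bar{\mathbb D}$. $\mathrm{Arc}(X)$ is the space of arcs with the topology of uniform convergence on $\bar{\mathbb D}$, and $\mathrm{Arc}^\circ(X)\subset\mathrm{Arc}(X)$ is the subspace of arcs with $\phi(\partial\bar{\mathbb D})\subset X\setminus\operatorname{Sing}X$. We write $\mathrm{const}_x$ for the constant arc at $x$.

Since $\bar{\mathbb D}$ is compact, this is the compact-open topology. If $d$ is a metric for the topology of $X$, it is given by $d(\phi,\psi)=\max_{\bar{\mathbb D}}d(\phi(z),\psi(z))$. One consequence is used all the time: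

$$\text{if } \kappa:[0,1]\times\bar{\mathbb D}\to\bar{\mathbb D}\text{ is continuous and each }\kappa_s\text{ is holomorphic near }\bar{\mathbb D},\text{ then }(\phi,s)\mapsto\phi\circ\kappa_s\text{ is continuous.}\tag{1}$$

Indeed $d(\phi\circ\kappa_s,\phi_0\circ\kappa_{s_0})\le d(\phi,\phi_0)+d(\phi_0\circ\kappa_s,\phi_0\circ\kappa_{s_0})$, and $\phi_0$ is uniformly continuous. Also $\phi\circ\kappa_s$ is an arc, because $\kappa_s(\bar{\mathbb D})\subset\bar{\mathbb D}$.

**Example 1.** Let $X=\{y^2=x^3\}$, with normalization $\mathbb C\to X$, $h\mapsto(h^2,h^3)$, a homeomorphism. Every arc lifts continuously, and holomorphically away from the preimage of $0$, hence holomorphically. So arcs are $(h^2,h^3)$ with $h$ holomorphic near $\bar{\mathbb D}$, and $\mathrm{Arc}^\circ(X)$ consists of those with $h\ne0$ on $\partial\mathbb D$. The number of zeros of $h$ in $\mathbb D$ is constant on path components. Writing $h=e^g\prod_{i=1}^k(z-z_i)$ and moving $g$ and all $z_i$ to $0$ we see that it is the only invariant: $\mathrm{Arc}^\circ(X)$ has one path component for each $k\ge0$.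

The guess appears as a conjecture in János Kollár and András Némethi, "Holomorphic arcs on analytic spaces", arXiv:1304.7853 (2013).

**Conjecture.** Let $(0\in X)$ be an isolated singularity, meaning that $X$ is a complex analytic space whose only singular point is $0$. Let $0\in U\subset X$ be a contractible Stein neighborhood. Then the homeomorphism types of $\mathrm{Arc}(U)$ and of $\mathrm{Arc}^\circ(U)$ are independent of $U$.

The first test is dimension one, and the guess passes.

**Theorem D.** If $\dim X=1$ the conjecture holds.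

*Proof.* Let $U$ be a contractible neighborhood of $0$ in a curve with only singularity $0$.

**Step 1: the shape of $U$.** Irreducible components meet only at singular points. So a component missing $0$ would be open and closed in the connected space $U$, hence all of $U$, which contains $0$. Thus all components $U_j$ pass through $0$, and there are finitely many. Let $\tilde U_j\to U_j$ be the normalizations. Topologically, $U$ is obtained from $\bigsqcup\tilde U_j$ by identifying the finite set $F$ over $0$ to a point. Let $n_j\ge1$ points of $\tilde U_j$ lie over $0$. Then $\tilde H_k(U)=H_k(\bigsqcup\tilde U_j,F)$, so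
$$H_2(U)=\bigoplus H_2(\tilde U_j),\qquad H_1(U)\cong\bigoplus\bigl(H_1(\tilde U_j)\oplus\mathbb Z^{n_j-1}\bigr).$$
As $U$ is contractible, $n_j=1$, $\tilde U_j$ is noncompact and $H_1(\tilde U_j)=0$. Noncompact surfaces have free fundamental group, so $\tilde U_j$ is simply connected. With $o_j$ the point over $0$, uniformization gives $(\tilde U_j,o_j)\cong(\mathbb D,0)$ or $(\mathbb C,0)$. The map $\tilde U_j\to U_j$ is a proper continuous bijection, so it is a homeomorphism. The number $k$ of components is the number of branches of $X$ at $0$, independent of $U$.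

**Step 2: arcs lie in one branch.** An arc other than $\mathrm{const}_0$ meets $0$ in a discrete set, whose complement is connected, so it lies in one $U_j$. As in Example 1 it lifts holomorphically to $\tilde U_j$. Since $\tilde U_j\to U_j$ is a homeomorphism, so is $\mathrm{Arc}(\tilde U_j)\to\mathrm{Arc}(U_j)$. $\mathrm{Arc}(U)$ is the union of the finitely many closed subsets $\mathrm{Arc}(U_j)$, any two of which meet exactly in $\mathrm{const}_0$. So it is the wedge of the $\mathrm{Arc}(\tilde U_j)$ at $\mathrm{const}_0$, and $\mathrm{Arc}^\circ(U)$ consists of the arcs whose lift avoids $o_j$ on $\partial\mathbb D$.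

**Step 3: $\mathbb D$ and $\mathbb C$ give the same arcs.** The map $\varphi\mapsto\varphi/(1-\max_{\bar{\mathbb D}}|\varphi|)$ is a homeomorphism $\mathrm{Arc}(\mathbb D)\to\mathrm{Arc}(\mathbb C)$ with inverse $\psi\mapsto\psi/(1+\max_{\bar{\mathbb D}}|\psi|)$: if $\max|\varphi|=m$, the image has maximum $m/(1-m)$, and $1+m/(1-m)=1/(1-m)$. It multiplies each arc by a positive constant, so it preserves zeros and fixes $\mathrm{const}_0$. Hence $\mathrm{Arc}(U)$ and $\mathrm{Arc}^\circ(U)$ depend, up to homeomorphism, only on $k$. $\square$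

The second test is a cone. Let $Q_n=\mathbb C^n/\pm1$, which we identify through $x\mapsto(x_ix_j)$ with the set of symmetric $n\times n$ matrices $(a_{ij})$ of rank $\le1$. For $n=2$, with $(a,b,c)=(x^2,xt,t^2)$, this is the $A_1$ singularity $ac=b^2$. For $s>0$ the set $\{\sum|a_{ii}|<s\}$ is the quotient of a ball by $\pm1$. It is contractible by scaling. It is Stein, being closed in the convex domain $\{\sum|a_{ii}|<s\}$ of the space of all symmetric matrices. For an arc $\varphi$ put $\|\varphi\|=\max_{\bar{\mathbb D}}\sum|a_{ii}|$. Then $\varphi\mapsto\varphi/(s-\|\varphi\|)$, with inverse $\psi\mapsto s\psi/(1+\|\psi\|)$, is a homeomorphism from $\mathrm{Arc}(\{\sum|a_{ii}|<s\})$ to $\mathrm{Arc}(Q_n)$, by the computation of Step 3, and it preserves $\mathrm{Arc}^\circ$. So all these neighborhoods agree.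

The guess is nevertheless wrong, in both halves. The rest of the lecture proves the following.

**Theorem A.** Let $X=\{(u,v,w,y)\in\mathbb C^4:\ vy-uw=2,\ wy=1+u+u^2v\}$. It is a contractible affine surface whose only singular point is the $A_1$ point $0=(1,-1,-1,-1)$. Put $U_2=X$, and let $U_1\subset X$ be the contractible Stein neighborhood of $0$ defined in Section 4, isomorphic to $(\text{unit ball of }\mathbb C^2)/\pm1$. Then $\mathrm{Arc}^\circ(U_1)$ has at most $2$ path components and $\mathrm{Arc}^\circ(U_2)$ has at least $3$, so they are not homeomorphic. For every $n\ge2$ there is an analogous example with germ $\mathbb C^n/\pm1$.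

**Theorem B.** There is a normal contractible Stein surface $X=U_2$ with a single singular point $0$ (simple elliptic, $E^2=-1$) and a contractible Stein neighborhood $U_1\ni0$ such that $\mathrm{Arc}(U_1)\not\cong\mathrm{Arc}(U_2)$.

**Theorem C.** Let $U$ be a connected normal complex space, $\dim U\ge2$, $\operatorname{Sing}U=\{0\}$, and let $\pi:\tilde U\to U$ be a resolution that is an isomorphism over $U\setminus0$. Then $\mathrm{Arc}(U)\setminus\{\mathrm{const}_0\}$ is path connected and $\pi_1(\mathrm{Arc}(U)\setminus\{\mathrm{const}_0\})\cong\pi_1(\tilde U)$. If $U$ is contractible, then $\mathrm{Arc}(U)$ is contractible and $\mathrm{Arc}(U)\setminus\{y\}$ is simply connected for every $y\ne\mathrm{const}_0$. Hence for contractible $U_1,U_2$: $\mathrm{Arc}(U_1)\cong\mathrm{Arc}(U_2)\Rightarrow\pi_1(\tilde U_1)\cong\pi_1(\tilde U_2)$.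

## 2. Boundary loops, and why one wants a covering with group $S_3$

A sensible way to prove the guess is to deform arcs. Let $U$ be contractible. Composing $\phi$ with a contraction of $U$ is not allowed, since the contraction is only continuous. But one may shrink the disk: $\phi\mapsto\phi((1-s)z)$ ends at the constant arc $\phi(0)$, and constant arcs form a copy of $U$. So $\mathrm{Arc}(U)$ is contractible. For $\mathrm{Arc}^\circ(U)$ this stops working at an exact point: the shrinking circle may hit $0$. For the arc $(a,b,c)=(z-\frac12,0,0)$ in $\{ac=b^2\}$, the path leaves $\mathrm{Arc}^\circ$ at $s=\frac12$.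

What obstructs is the boundary loop. A path in $\mathrm{Arc}^\circ(U)$ restricts on $\partial\mathbb D$ to a free homotopy of loops in $M=U\setminus0$. We detect loops by coverings.

**Definition (principal covering, monodromy).** Let $G$ be a discrete group. A principal $G$-covering $P\to M$ is a space $P$ with a $G$-action over $M$ that is locally over $M$ the product with $G$ acting on itself by translation. A loop at $m$, lifted from a point $e\in P_m$, ends at $g\cdot e$ for a unique $g\in G$. Changing $e$ conjugates $g$, so a free homotopy class of loops has a well-defined conjugacy class in $G$, its monodromy.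

**Example 2.** $\mathbb C^2\setminus0\to Q_2\setminus0$ is a principal $\mathbb Z/2$-covering. The arc $(z,0,0)$ has boundary loop $a=e^{i\vartheta}$, along which $x=\sqrt a$ changes sign: the monodromy is $-1$. A constant arc in $Q_2\setminus 0$ has monodromy $1$. So $\mathrm{Arc}^\circ(Q_2)$ has at least two path components.

For the cone there are no more.

**Lemma 2.** Let $n\ge2$, $Q_n=\mathbb C^n/\pm1$, $W=\{\sum|a_{ii}|<1\}\subset Q_n$. Then $\mathrm{Arc}^\circ(W)$ has at most two path components.

*Proof.* **Reduction to $Q_n$.** Let $\varphi_0,\varphi_1\in\mathrm{Arc}^\circ(W)$ be joined by a path $\varphi_r$ in $\mathrm{Arc}^\circ(Q_n)$. Put $k=\max(\|\varphi_0\|,\|\varphi_1\|)<1$. No $\varphi_r$ is $\mathrm{const}_0$, so $\|\varphi_r\|>0$, and $\min(1,k/\|\varphi_r\|)\varphi_r$ is a path in $\mathrm{Arc}^\circ(W)$ with the same ends. So we work in $\mathrm{Arc}^\circ(Q_n)$.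

**Normal form.** We write an arc as a scalar function times the square of a vector without zeros. Let $\varphi=(a_{ij})\in\mathrm{Arc}^\circ(Q_n)$. Some $a_{ii}\not\equiv0$, since otherwise $a_{ij}^2=a_{ii}a_{jj}$ gives $\varphi=\mathrm{const}_0$. Fix this $i$. Let $p_i$ be a polynomial, with no other zeros on $\bar{\mathbb D}$, whose zero at each point of $\bar{\mathbb D}$ has the maximal pole order of the functions $a_{ij}/a_{ii}$ there, and put $p_j=p_ia_{ij}/a_{ii}$. Then $p_1,\dots,p_n$ are holomorphic near $\bar{\mathbb D}$. They have no common zero on $\bar{\mathbb D}$: where the maximal pole order is positive, the $p_j$ that attains it is nonzero, and elsewhere $p_i\neq0$. Put $h=a_{ii}/p_i^2$. From $a_{ii}a_{jk}=a_{ij}a_{ik}$ we get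
$$a_{jk}=h\,p_jp_k .$$
Since $hp_j^2=a_{jj}$ is holomorphic for all $j$ and at each point some $p_j\ne0$, $h$ is holomorphic near $\bar{\mathbb D}$. As $\varphi\ne0$ on $\partial\mathbb D$, $h\ne0$ there. Conversely such $h,p$ define an arc in $\mathrm{Arc}^\circ(Q_n)$.

**Step 1: reach $\varphi_k$.** The path $h(z)\,(p_jp_k)(rz)$, with $r$ going from $1$ to $0$, stays in $\mathrm{Arc}^\circ$ and makes $p$ constant. A path in $\mathbb C^n\setminus0$ makes $p=(1,0,\dots,0)$. Write $h=e^g\prod_{i=1}^k(z-z_i)$ with $z_i\in\mathbb D$, and move $z_i\to0$, $g\to0$. We reach the arc $\varphi_k$ given by $h=z^k$, $p=(1,0,\dots,0)$.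

**Step 2: lower $k$ by $2$.** If $k\ge2$, $\varphi_k$ is also given by $h=z^{k-2}$, $p=(z,0,\dots,0)$. The path $h=z^{k-2}$, $p=(z,r,0,\dots,0)$, $0\le r\le1$, stays in $\mathrm{Arc}^\circ$, since $z\ne0$ on $\partial\mathbb D$. At $r=1$ the vector $p$ has no zeros, so Step 1 leads to $\varphi_{k-2}$. Hence every arc is joined to $\varphi_0$ or $\varphi_1$. $\square$

So we look for a contractible Stein $U$ with an $A_1$ point and with more classes of boundary loops. What can $\pi_1(M)$ be? Let $U=M\cup\mathcal K^\circ$ with $\mathcal K^\circ\cong$ ball$/\pm1$, so $M\cap\mathcal K^\circ$ is homotopy equivalent to $S^3/\pm1$. As $H_1(U)=H_2(U)=0$ and $\mathcal K^\circ$ is contractible, Mayer–Vietoris gives $H_1(M)\cong H_1(S^3/\pm1)=\mathbb Z/2$. So if $\pi_1(M)$ is larger than $\mathbb Z/2$, it is not abelian. The smallest nonabelian group is $S_3$, and its abelianization is $\mathbb Z/2$. Suppose $M$ has a principal $S_3$-covering in which a loop around $0$ has a reflection as monodromy. Then an arc that passes through $0$ at two points, each time like $\varphi_1$, has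 boundary monodromy a product of two reflections. In $\mathbb Z/2$ such a product is trivial, but in $S_3$ it may be a rotation of order $3$. Then the classes $1$, reflection, rotation give three components. This is the plan for Theorem A: first build $U$ with its covering, then find such an arc.

## 3. Trading two curves for two copies of $\mathbb C^*$

Start from a simple $Q=Q''/\sigma$, remove two curves, and on the complement $V$ take the $S_3$-covering given by a cube root of a function $f$ with $f\circ\sigma=1/f$. If we put the curves back, the covering does not extend: $f$ has simple zeros or poles along them, so a meridian has monodromy $\omega^{\pm1}$. We must glue in other divisors.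

Suppose the curves $\{s_1=0\}$, $\{s_2=0\}$ meet at two points $p_\pm$, and $H_1(V)=\mathbb Z^2$ is measured by the winding numbers of $(s_1,s_2)$. A divisor glued in over $p_\pm$, with meridian of class $(m,n)$, kills $(m,n)$. To kill $\mathbb Z^2$ exactly with two divisors we need determinant $\pm1$. The covering extends if $f$ winds $0$ times modulo $3$ along the meridians. If $f$ looked like $s_1s_2$ at both points, we would need $n\equiv-m$ and $n'\equiv-m'$ modulo $3$, hence $mn'-nm'\equiv-mm'+mm'=0$ modulo $3$, which is never $\pm1$. This is why the two points must be of different type. With $f\sim s_1s_2$ at $p_+$ and $f\sim s_1/s_2$ at $p_-$, the choice $(2,1)$ at $p_+$ and $(1,1)$ at $p_-$ works: the windings of $f$ are $3$ and $0$, and the determinant is $1$. The involution produces these two types. Here are the details.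

**Data (F).** $Q''$ is a contractible normal Stein surface with a holomorphic involution $\sigma$ having exactly one fixed point $o$; $Q''\setminus o$ is smooth; $q:Q''\to Q=Q''/\sigma$; $0=q(o)$; $Q$ is contractible and Stein. $A,B\subset Q''\setminus o$ are closed curves homeomorphic to $\mathbb R^2$ with $A\cap\sigma A=B\cap\sigma B=\emptyset$, and $A\cap B=\{P_+\}$, $A\cap\sigma B=\{P_-\}$, both transversal. $h_A,h_B\in\mathcal O(Q'')$ have divisors $A$ and $B$. Put $C_1=q(A)\cong A$, $C_2=q(B)\cong B$, $V=Q\setminus(C_1\cup C_2)\ni0$. We assume that $\pi_1(V)$ is abelian, and that $0$ has a compact neighborhood $\mathcal K\subset V$ with smooth boundary $\partial\mathcal K\subset V\setminus0$ such that $\mathcal K$ is homeomorphic, rel $\partial\mathcal K$, to the cone over $\partial\mathcal K$ with vertex $0$.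

**Example 3.** $Q''=\mathbb C^2$ with coordinates $(x,t)$, $\sigma=-1$, $A=\{x=1\}$, $B=\{t=1\}$, $P_\pm=(1,\pm1)$. This gives Theorem A; the assumptions are checked in Section 4.

A point of $C_1\cap C_2$ is $q(P)$ with $P\in A$ and $P\in B$ or $P\in\sigma B$. So $C_1\cap C_2=\{p_+,p_-\}$ with $p_\pm=q(P_\pm)$, transversally, because $q$ is a local isomorphism off $o$. Also $p_+\ne p_-$: $P_-=P_+$ would lie in $B\cap\sigma B$, and $P_-=\sigma P_+$ would lie in $A\cap\sigma A$.

Let $s_i\in\mathcal O(Q)$ have divisor $C_i$, for example the functions induced by the invariant functions $h_A\cdot(h_A\circ\sigma)$ and $h_B\cdot(h_B\circ\sigma)$, whose divisors on $Q''$ are $A+\sigma A=q^*C_1$ and $B+\sigma B=q^*C_2$. Near $p_\pm$, $(s_1,s_2)$ are local coordinates. Choose $b\in\mathcal O(Q)$ with $b(p_\pm)=\pm1$. The ideal sheaf $(s_1,s_2)$ is the maximal ideal at $p_\pm$ and $\mathcal O$ elsewhere, so $b^2-1$ is a section of it. Theorem B for the kernel of $\mathcal O^2\to(s_1,s_2)$ gives $\lambda_1,\lambda_2\in\mathcal O(Q)$ with $b^2-1=\lambda_1s_1+\lambda_2s_2$. Define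
$$U=\{(p,u,v,w,y)\in Q\times\mathbb C^4:\ s_1=u^2v,\ s_2=uv,\ b-1=uw,\ b+1=vy,\ wy=\lambda_1u+\lambda_2\}.\tag{2}$$

**Proposition 1.**

1. $U$ is Stein. $U\cap\{uv\ne0\}\cong V$, and $U\setminus V=E_+\sqcup E_-$ with $E_+=U\cap\{u=0\}\cong\mathbb C^*$, $E_-=U\cap\{v=0\}\cong\mathbb C^*$. $U$ is smooth near $E_\pm$ with local coordinates $(u,v)$. So $U$ is smooth except possibly at $0\in V$, where its germ is $(Q,0)$.
2. $U$ is contractible.
3. Let $G=\langle\omega,\tau\mid\omega^3,\tau^2,\tau\omega\tau\omega\rangle\cong S_3$ and $f=\dfrac{h_A\,h_B}{(h_A\circ\sigma)(h_B\circ\sigma)}$. Let $\tilde P=\{(x,\theta):x\in q^{-1}(V)\setminus o,\ \theta^3=f(x)\}$ with $\omega(x,\theta)=(x,e^{2\pi i/3}\theta)$, $\tau(x,\theta)=(\sigma x,1/\theta)$. Then $\tilde P\to V\setminus0$ is a principal $G$-covering, and it extends to a principal $G$-covering $\tilde M\to M:=U\setminus0$.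

*Proof of (1).* **Points of $U$.** $U$ is closed analytic in the Stein space $Q\times\mathbb C^4$, hence Stein. If $uv\ne0$, then $s_1,s_2\neq0$, so $p\in V$ and
$$u=\frac{s_1}{s_2},\quad v=\frac{s_2^2}{s_1},\quad w=\frac{b-1}u,\quad y=\frac{b+1}v.\tag{3}$$
Conversely, for $p\in V$ these formulas satisfy the first four equations, and also the last one, since
$$wy=\frac{b^2-1}{uv}=\frac{\lambda_1u^2v+\lambda_2uv}{uv}=\lambda_1u+\lambda_2 .$$
So this part of $U$ is a graph over $V$. If $u=0$, then $s_1=s_2=0$ and $b=1$, so $p=p_+$, $vy=2$, $w=\lambda_2(p_+)/y$: a $\mathbb C^*$ parametrized by $v$. If $v=0$, then $s_1=s_2=0$ and $b=-1$, so $p=p_-$, $uw=-2$, $y=(\lambda_1(p_-)u+\lambda_2(p_-))/w$: a $\mathbb C^*$ parametrized by $u$. The two are disjoint since $p_+\ne p_-$.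

**Local coordinates.** Near a point of $E_+$ we have $b+1\ne0$, $v\ne0$, $y\ne0$. The equations say that $p$ is the point near $p_+$ with coordinates $(s_1,s_2)=(u^2v,uv)$, that $y=(b+1)/v$ and $w=(\lambda_1u+\lambda_2)/y$. Then $uw=b-1$ is automatic:
$$uw=\frac{uv(\lambda_1u+\lambda_2)}{b+1}=\frac{b^2-1}{b+1}=b-1.$$
So $U$ is a graph over $(u,v)$. Near a point of $E_-$ we have $b-1\neq0$ and $u\ne0$. The equations give $p$ by $(s_1,s_2)=(u^2v,uv)$ near $p_-$, $w=(b-1)/u\ne0$ and $y=(\lambda_1u+\lambda_2)/w$. Then $vy=uv(\lambda_1u+\lambda_2)/(b-1)=b+1$ is automatic.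

*Proof of (2).* **Step 1: homology of $V$.** Let $Q^\circ=Q\setminus\{p_\pm\}$ and $C^\circ=(C_1\cup C_2)\setminus\{p_\pm\}$. $H_k(Q,Q^\circ)$ is $\mathbb Z^2$ for $k=4$ and $0$ otherwise, and $Q$ is contractible. So $\tilde H_k(Q^\circ)=0$ for $k\ne3$, and $H_3(Q^\circ)=\mathbb Z^2$, generated by small spheres $S_\pm$ around $p_\pm$. $C^\circ$ is a closed oriented submanifold of the smooth part of $Q^\circ$, with complement $V$. By excision to a tubular neighborhood and the Thom isomorphism, $H_k(Q^\circ,V)\cong H_{k-2}(C^\circ)$. Up to sign, a closed oriented submanifold transverse to $C^\circ$ is sent to its intersection with $C^\circ$, and the boundary map $H_{k-2}(C^\circ)\to H_{k-1}(V)$ sends a cycle to the circle bundle over it.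

Each $C_i\setminus\{p_\pm\}$ is a plane minus two points. So $H_0(C^\circ)=\mathbb Z^2$, $H_1(C^\circ)=\mathbb Z^4$ with basis the loops $c_i^\pm\subset C_i$ around $p_\pm$, and $H_2(C^\circ)=0$. The exact sequence of $(Q^\circ,V)$ gives:

* For $k\ge4$: $H_{k+1}(Q^\circ,V)=0=H_k(Q^\circ)$, so $H_k(V)=0$.
* $0=H_4(Q^\circ,V)\to H_3(V)\to H_3(Q^\circ)\to H_3(Q^\circ,V)\to H_2(V)\to H_2(Q^\circ)=0$. The middle map is $S_\pm\mapsto\pm c_1^\pm\pm c_2^\pm$. It is injective, with cokernel free on the classes of $c_1^+,c_1^-$. So $H_3(V)=0$, and $H_2(V)=\mathbb Z^2$ is free on the tori $T_\pm=\{|s_1|=\epsilon,|s_2|=\epsilon'\}$ near $p_\pm$, the circle bundles over $c_1^\pm$.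
* $0=H_2(Q^\circ)\to H_2(Q^\circ,V)=\mathbb Z^2\to H_1(V)\to H_1(Q^\circ)=0$. So $H_1(V)$ is free on the meridians of $C_1,C_2$, and the winding numbers of $(s_1,s_2)$ give an isomorphism $H_1(V)\cong\mathbb Z^2$.
* $V$ is connected, since $H_1(Q^\circ,V)=0$ and $Q^\circ$ is connected.

**Step 2: homology of $U$.** In the same way $H_k(U,V)\cong H_{k-2}(E_+\sqcup E_-)$, which is $\mathbb Z^2$ for $k=2,3$ and $0$ otherwise.

* $H_2(U,V)\to H_1(V)$ sends the generators to the meridians of $E_+$ ($u=\epsilon e^{i\vartheta}$, $v$ fixed) and of $E_-$ ($v=\epsilon e^{i\vartheta}$, $u$ fixed). Since $(s_1,s_2)=(u^2v,uv)$, their classes are $(2,1)$ and $(1,1)$. The determinant is $1$, so this is an isomorphism.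
* $H_3(U,V)\to H_2(V)$ sends the generators to the tori $\{|u|=\epsilon,|v|=1\}$ near $E_+$ and $\{|u|=1,|v|=\epsilon\}$ near $E_-$. Under $(u,v)\mapsto(u^2v,uv)$, of exponent determinant $1$, they map diffeomorphically onto tori $\{|s_1|=\mathrm{const},|s_2|=\mathrm{const}\}$ near $p_+$, resp. $p_-$. So they go to $\pm T_+$ and $\pm T_-$: again an isomorphism.

In the exact sequence of $(U,V)$ we have $H_k(V)=0$ for $k\ge3$, and the boundary maps in degrees $2$ and $3$ are isomorphisms. So $\tilde H_*(U)=0$.

**Step 3: fundamental group.** $\pi_1(V)\to\pi_1(U)$ is onto: $U\setminus V$ is a closed submanifold of real codimension $2$ in the manifold part of $U$, so loops can be pushed off it. As $\pi_1(V)$ is abelian, $\pi_1(V)=H_1(V)=\mathbb Z^2$. The meridians of $E_\pm$ bound disks in $U$, and their classes $(2,1),(1,1)$ generate $\mathbb Z^2$. So $\pi_1(U)=1$.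

**Step 4: from acyclic to contractible.** $U\setminus\operatorname{int}\mathcal K$ is a smooth manifold with compact boundary $\partial\mathcal K$, so it has a triangulation in which $\partial\mathcal K$ is a subcomplex. Coning off $\partial\mathcal K$ gives a triangulation of $U$. A simply connected acyclic CW complex is contractible, by the Hurewicz and Whitehead theorems.

*Proof of (3).* **Step 1: over $V\setminus0$.** On $q^{-1}(V)\setminus o$ the function $f$ is holomorphic without zeros, and $f\circ\sigma=1/f$. So $\tau$ is defined, and $\tau\omega\tau(x,\theta)=(x,e^{-2\pi i/3}\theta)$, i.e. $\tau\omega\tau=\omega^{-1}$. The action is free: nontrivial powers of $\omega$ change $\theta$, and the other elements outside $\langle\omega\rangle$ move $x$ to $\sigma x\ne x$. The quotient by $\langle\omega\rangle$ is $q^{-1}(V)\setminus o$, and the full quotient is $V\setminus0$.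

**Step 2: triviality near $E_+$.** Let $e\in E_+$ and let $\Delta\ni e$ be a small polydisk in the coordinates $(u,v)$, so $v\ne0$ on $\Delta$. The map $\Delta\to Q$ goes to a neighborhood of $p_+$ and lifts to a neighborhood of $P_+$. As $P_+\notin\sigma A\cup\sigma B$, near $P_+$ we have $h_A=s_1\cdot$unit, $h_B=s_2\cdot$unit, and $h_A\circ\sigma$, $h_B\circ\sigma$ are units. So
$$f=s_1s_2\cdot\text{unit}=u^3v^2\cdot\text{unit}$$
has a holomorphic cube root on $\Delta$, and $\tilde P$ has a section over $\Delta\setminus E_+$.

**Step 3: triviality near $E_-$.** For $e\in E_-$ take $\Delta$ with $u\ne0$ and lift to near $P_-\in A\cap\sigma B$. There $h_A=s_1\cdot$unit and $h_B\circ\sigma=s_2\cdot$unit, while $h_B$ and $h_A\circ\sigma$ are units, since $P_-\notin B$ and $P_-\notin\sigma A$. So $f=(s_1/s_2)\cdot\text{unit}=u\cdot\text{unit}$ is nonvanishing on $\Delta$ and has a cube root. Again there is a section over $\Delta\setminus E_-$.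

**Step 4: extension.** A principal covering with a section is trivial. So the sheaf of sections of our covering of $M\setminus(E_+\cup E_-)$ is constant on the connected sets $\Delta\setminus E_\pm$, for arbitrarily small $\Delta$. Hence its direct image to $M$ is locally constant, and defines the extension $\tilde M$, which is unique. $\square$

## 4. An affine surface with an $A_1$ point and three kinds of boundary loops

Take Example 3, so $Q=\{ac=b^2\}$ with $a=x^2$, $b=xt$, $c=t^2$; $h_A=x-1$, $h_B=t-1$. Then $\sigma A=\{x=-1\}$ and $\sigma B=\{t=-1\}$, so the incidence conditions hold with $P_\pm=(1,\pm1)$, and $C_1=\{a=1\}$, $C_2=\{c=1\}$. The set $\mathcal K=\{|a|+|c|\le\frac12\}$, i.e. $\{|x|^2+|t|^2\le\frac12\}/\pm1$, is a cone over $S^3/\pm1$ in $V$. $Q$ is contractible by scaling, and it is Stein.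

**Step 1: $\pi_1(V)$ is abelian.** Let $\hat P=(\mathbb C\setminus\{\pm1\})^2=q^{-1}(V)$. A loop $\gamma$ in $V$ at $0$ lifts to a loop in $\hat P$ at $o$: lift it on each component interval of $\{\gamma\ne0\}$ and put $o$ elsewhere. This is continuous since $|x|^2+|t|^2=|a|+|c|$. So $\pi_1(\hat P,o)\to\pi_1(V,0)$ is onto. Now $\pi_1(\hat P,o)=F(\alpha,-\alpha)\times F(\beta,-\beta)$, a product of two free groups, where $\alpha,\beta$ are loops around $1$ in the two factors and $-\alpha,-\beta$ are their images under $-1$, loops around $-1$. As $q\circ(-\alpha)=q\circ\alpha$ and $q\circ(-\beta)=q\circ\beta$, $\pi_1(V)$ is generated by $q_*\alpha$ and $q_*\beta$, which commute. So Data (F) holds.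

**Step 2: equations.** Take $s_1=a-1$, $s_2=c-1$ and $b$ itself, with $b(P_\pm)=\pm1$. Then $b^2-1=ac-1=(1+s_2)s_1+s_2$, so $\lambda_1=1+s_2$, $\lambda_2=1$. In (2) we eliminate $a=1+u^2v$, $c=1+uv$, $b=1+uw$. What remains is $vy-uw=2$ and $wy=(1+uv)u+1=1+u+u^2v$, the equations of $X$. The equation $ac=b^2$ follows from them, since
$$b^2-1=uw\cdot vy=uv(1+u+u^2v)=(1+u^2v)(1+uv)-1=ac-1 .$$
The point $a=b=c=0$ has $u^2v=uv=-1$, so $u=1$, $v=-1$, and then $w=-1$, $y=-1$. By Proposition 1, $U_2=X$ is contractible and Stein, and its only singularity is the $A_1$ point $0$.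

**Step 3: the small neighborhood.** Put $U_1=\{(a,b,c)\in Q:|a|+|c|<1\}\subset V\subset X$. It is the set $W$ of Lemma 2 for $n=2$, the unit ball modulo $\pm1$, and is contractible and Stein (Section 1). By Lemma 2, $\mathrm{Arc}^\circ(U_1)$ has at most two path components.

**Step 4: three arcs in $U_2$.** The conjugacy class in $G\cong S_3$ of the monodromy of $\tilde M$ along $\varphi|_{\partial\mathbb D}$ is constant on path components of $\mathrm{Arc}^\circ(U_2)$. Here $f=\frac{(x-1)(t-1)}{(x+1)(t+1)}$. Consider three arcs.

* A constant arc in $M$: trivial class.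
* $(a,b,c)=(z/2,0,0)$, which lies in $V$. Along the boundary $x=\sqrt a$ changes sign, so the boundary loop does not lift to a closed loop in the double cover $q^{-1}(V)\setminus o=\tilde P/\langle\omega\rangle$. The class lies outside $\langle\omega\rangle$.
* $(a,b,c)=(1+e^{2\pi iz},0,0)$. It lies in $V$ as $a\ne1$ and $c=0$. By (3), $(u,v,w,y)=(-e^{2\pi iz},e^{-2\pi iz},e^{-2\pi iz},e^{2\pi iz})$.

We claim that the third arc has monodromy of order $3$. In $|z|<\frac32$ the function $a$ has only the two simple zeros $\pm\frac12$. So the arc is in $\mathrm{Arc}^\circ(U_2)$, it passes through $0$ twice, and $x=\sqrt{1+e^{2\pi iz}}$ is single-valued on $\{|z|<\frac32\}\setminus[-\frac12,\frac12]$. So the boundary loop lifts to the closed loop $(x,0)$, and the monodromy is $\omega^N$ with $N$ the winding number of $f(x,0)=\frac{1-x}{1+x}$ along $|z|=1$. From $x^2=1+e^{2\pi iz}$ we get $2xx'=2\pi ie^{2\pi iz}$, i.e. $x'=\pi i(x^2-1)/x$, so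
$$d\log\frac{1-x}{1+x}=\frac{2\,dx}{x^2-1}=\frac{2\pi i}{x}\,dz,\qquad N=\oint_{|z|=1}\frac{dz}{x}.$$
Collapse the contour to the segment $[-\frac12,\frac12]$. There $1+e^{2\pi iz}=2\cos(\pi z)e^{\pi iz}$, the function $x$ takes opposite values on the two sides, and the endpoint singularities of $1/x$ are of order $|z\mp\frac12|^{-1/2}$, so integrable. The imaginary part of $e^{-\pi iz/2}$ is odd and drops out:
$$N=\pm2\int_{-1/2}^{1/2}\frac{e^{-\pi iz/2}\,dz}{\sqrt{2\cos\pi z}}=\pm4\int_0^{1/2}\frac{\cos(\pi z/2)\,dz}{\sqrt2\sqrt{1-2\sin^2(\pi z/2)}}=\pm\frac4\pi\int_0^1\frac{dm}{\sqrt{1-m^2}}=\pm2,$$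
with $m=\sqrt2\sin(\pi z/2)$, $dm=\frac{\pi}{\sqrt2}\cos(\pi z/2)\,dz$. So the monodromy has order $3$. (A check on parity: $(1-x)(1+x)=-e^{2\pi iz}$ gives $\frac{1-x}{1+x}=-(1-x)^2e^{-2\pi iz}$, so $N$ must be even.)

The three conjugacy classes are distinct, so $\mathrm{Arc}^\circ(U_2)$ has at least $3$ path components. With Step 3, $\mathrm{Arc}^\circ(U_1)\not\cong\mathrm{Arc}^\circ(U_2)$. This proves Theorem A for $n=2$.

**Step 5: dimension $n\ge3$.** We multiply the double cover of $X$ by $\mathbb C^{n-2}$ and divide again. Let
$$S=\{(p,x,t)\in X\times\mathbb C^2:\ q(x,t)=(a,b,c)(p)\},$$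
an affine surface. On $X$, $a=b=c=0$ only at $0$, as computed in Step 2. Since $q$ is étale away from the origin, $S$ is étale over $M$. Near the unique point $o$ over $0$ it is isomorphic to $\mathbb C^2$, as $X$ is there isomorphic to $Q$. Hence $S$ is smooth, the involution $\sigma=-1$ on $(x,t)$ has the single fixed point $o$, and $S/\sigma=X$ (clear over $M$ and near $0$). $S$ contains $q^{-1}(V)$ as an open subset. Let $X_n=(S\times\mathbb C^{n-2})/(\sigma,-1)$. It is affine, its only singular point $0$ is the image of $(o,0)$, and the germ there is $\mathbb C^n/\pm1$. Scaling $\mathbb C^{n-2}$ gives a deformation retraction to $S/\sigma=X$, so $X_n$ is contractible.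

Next we extend the covering. $\tilde M/\langle\omega\rangle$ and $S\setminus o$ are double coverings of $M$ which agree over $V\setminus0$, and extensions over $E_\pm$ are unique, so $\tilde M/\langle\omega\rangle=S\setminus o$. Near $o$ the $\mathbb Z/3$-covering $\tilde M\to S\setminus o$ is $\theta^3=f$ with $f(o)=1$. So it extends étale over $o$ to $\hat S\to S$, with $G$-action. Let $G$ act on $\hat S\times\mathbb C^{n-2}$ with $\omega$ trivial and $\tau=-1$ on $\mathbb C^{n-2}$. The nontrivial powers of $\omega$ act freely on $\hat S$. The involutions in $G$ have fixed points in $\hat S$ only over $o$, and on $\mathbb C^{n-2}$ only $0$. So the action is free off the three points over $(o,0)$. The quotient is $(S\times\mathbb C^{n-2})/(\sigma,-1)=X_n$. So we get a principal $G$-covering of $X_n\setminus0$ that restricts to $\tilde M\to M$ on $M\subset X_n\setminus0$. The three arcs of Step 4, in $X\subset X_n$, have three different classes, so $\mathrm{Arc}^\circ(X_n)$ has at least $3$ path components. Finally, $U_1=\{|x|^2+|t|^2+|z|^2<1\}/\pm1\subset X_n$, with $z\in\mathbb C^{n-2}$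 and $(x,t)\in q^{-1}(V)\subset S$, is an open neighborhood of $0$ isomorphic to the set $W$ of Lemma 2. It is contractible and Stein, and $\mathrm{Arc}^\circ(U_1)$ has at most $2$ path components. $\square$

## 5. Removing one point from the contractible space $\mathrm{Arc}(U)$

For $\mathrm{Arc}(U)$ the boundary loop is no invariant, and the space is contractible, so homotopy theory sees nothing. But a homeomorphism carries complements of points to complements of points, and $\mathrm{const}_0$ turns out to be special. That is the content of Theorem C.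

**Definition (resolution).** A resolution $\pi:\tilde U\to U$ that is an isomorphism over $U\setminus0$ is a proper holomorphic map from a complex manifold, isomorphic over $U\setminus0$, with $\pi^{-1}(U\setminus0)$ dense. We write $E=\pi^{-1}(0)$.

**Example 4.** The total space of the line bundle of degree $-2$ on $\mathbb P^1$ resolves $\{ac=b^2\}$, with $E$ the zero section. More generally, if $U$ is contractible with only an $A_1$ point, then $\tilde U$ is $M$ glued with a simply connected neighborhood of $E$ along a connected set. Also $U$ is $M$ glued with a simply connected cone along the same set. By van Kampen both $\pi_1(\tilde U)$ and $\pi_1(U)=1$ are the quotient of $\pi_1(M)$ by the normal closure of the image of the local fundamental group, so $\pi_1(\tilde U)=1$. So Theorem C cannot separate the neighborhoods in Theorem A for $n=2$. We shall need a singularity whose local loops partly survive in $\tilde U$.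

*Proof of Theorem C.* Let $Y=\mathrm{Arc}(U)$, $Y^*=Y\setminus\{\mathrm{const}_0\}$, $M=U\setminus0$. $M$ is connected, as $U$ is normal and connected.

**Step 0: arcs lift to $\tilde U$.** Let $\psi\in Y^*$ be defined on the connected neighborhood $\mathcal N$ of $\bar{\mathbb D}$. Then $\psi^{-1}(0)$ is discrete in $\mathcal N$, and we claim that $\psi$ lifts uniquely to a holomorphic $\tilde\psi:\mathcal N\to\tilde U$. The closure in $\mathcal N\times_U\tilde U$ of the part over $\mathcal N\setminus\psi^{-1}(0)$ is an irreducible curve, proper and generically one-to-one over $\mathcal N$. Its fibers over $\mathcal N$ are compact and discrete, so it is finite over $\mathcal N$. Since $\mathcal N$ is smooth, the normalization of this curve is isomorphic to $\mathcal N$, and it maps to $\tilde U$. Uniqueness holds as the lift is determined off $\psi^{-1}(0)$.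

**Step 1: if $U$ is contractible, so is $Y$.** Use $\psi((1-s)z)$ to retract to the constants (continuous by (1)), then contract $U$.

**Step 2: if $U$ is contractible and $y\ne\mathrm{const}_0$, then $Y\setminus y$ is simply connected.** Let $f:S^k\to Y\setminus y$ with $k\in\{0,1\}$. By Step 1 it extends to $F:D^{k+1}\to Y$. We show that $f$ extends over $D^{k+1}$ in $Y\setminus y$. The idea is to reparametrize all arcs slightly so that none equals $y$.

*Case $y$ nonconstant.* We precompose with a map that has many critical points. Let $Z\subset\bar{\mathbb D}$ be the finite set where $y=0$ or $y'=0$. For $\epsilon\in(0,1)$ pick $n$ with $n\epsilon>1$ and $n-1>|Z|$, and put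
$$\kappa_s(z)=(1-s)z+s\,\frac{z+\epsilon z^n}{1+\epsilon}.$$
Then $\kappa_s(\bar{\mathbb D})\subset\bar{\mathbb D}$ and $|\kappa_s(z)-z|\le2\epsilon$ on $\bar{\mathbb D}$. The zeros of $\kappa_1'$ are the $n-1$ distinct solutions of $z^{n-1}=-1/(n\epsilon)$, all in $\mathbb D$. Let $z_0\notin Z$ be one. Put $R_s(\psi)=\psi\circ\kappa_s$, continuous on $Y\times[0,1]$ by (1). If $\psi\circ\kappa_1=y$, then $\psi(\kappa_1(z_0))=y(z_0)\in M$ and $y'(z_0)=\psi'(\kappa_1(z_0))\kappa_1'(z_0)=0$, contradicting $z_0\notin Z$. So $y\notin R_1(Y)$. The compact set $f(S^k)$ has positive distance from $y$, and $(x,z)\mapsto f(x)(z)$ is uniformly continuous. So for $\epsilon$ small $R_s\circ f$ avoids $y$ for all $s$. Thus $f\simeq R_1\circ f$ in $Y\setminus y$, and $R_1\circ f$ bounds $R_1\circ F$ in $Y\setminus y$.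

*Case $y=\mathrm{const}_x$, $x\in M$.* Let $\beta$ be a chart of $M$ at $x$, $\beta(x)=0$, whose image contains the closed unit ball. Let $\nu=\min(1,|\beta|)$, with $\nu=1$ outside the chart, and $N(\psi)=\max_{\bar{\mathbb D}}\nu\circ\psi$. This is a continuous function on $Y$, and $N(\psi)=0$ iff $\psi=\mathrm{const}_x$. Choose $0<\delta<1/8$ with $N\ge4\delta$ on $f(S^k)$. Let $\chi_1,\chi_2:Y\to[0,1]$ be continuous functions of $N$: $\chi_1=1$ for $N\le2\delta$ and $0$ for $N\ge3\delta$; $\chi_2=1$ for $N\le\delta$ and $0$ for $N\ge2\delta$. Put $k_a(z)=(1-a)z+az^2$ and let $e_1$ be the first unit vector. Define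
$$R(\psi)=\psi\circ k_{\chi_1(\psi)}\ \text{ if }N(\psi)\ge2\delta;\qquad \beta(R(\psi)(z))=\beta(\psi(z^2))+\delta\chi_2(\psi)\,z\,e_1\ \text{ if }N(\psi)\le2\delta.$$
In the second case the right side has norm at most $3\delta<1$. For $N=2\delta$ both definitions give $\psi(z^2)$, so $R:Y\to Y$ is continuous, and $R\circ f=f$. Suppose $R(\psi)=\mathrm{const}_x$. If $N(\psi)\ge2\delta$, then $\psi\equiv x$ on the image of the nonconstant map $k_a$, so $\psi=\mathrm{const}_x$ and $N(\psi)=0$, a contradiction. If $N(\psi)\le2\delta$, then $\beta(\psi(z^2))=-\delta\chi_2ze_1$. The left side is even in $z$ and the right side is odd, so both vanish. Thus $\chi_2=0$ and $\psi\equiv x$, so $N(\psi)=0$ and $\chi_2=1$, a contradiction. So $R\circ F$ extends $f$ in $Y\setminus y$.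

**Step 3: $\pi_1(Y^*)\cong\pi_1(\tilde U)$**, for $U$ not necessarily contractible. Let $i:M\to Y^*$ be the constant arcs and $j:M\to\tilde U$ the inclusion. $j_*$ is onto on $\pi_1$, since $E$ has real codimension $\ge2$. We show in (a) that $i_*$ is onto, and in (b), (c) that $\ker i_*=\ker j_*$.

**Step 3(a): $i_*$ is onto and $Y^*$ is path connected.** We shrink each arc to one of its points that is not $0$. Let $\psi_x$, $x\in[0,1]$, be a loop in $Y^*$ at $\mathrm{const}_{m_0}$, $m_0\in M$. The set $S=\{(x,z)\in[0,1]\times\mathbb D:\psi_x(z)\ne0\}$ is open, and each slice $S_x$ is $\mathbb D$ minus a finite set. By compactness choose $0=x_0<\dots<x_N=1$ and $z_1,\dots,z_N$ with $z_\ell\in S_x$ for $x\in[x_{\ell-1},x_\ell]$. At $x_\ell$, $0<\ell<N$, join $z_\ell$ to $z_{\ell+1}$ by a path in $S_{x_\ell}$. It lies in $S_x$ for $x$ near $x_\ell$ and can be traversed in a short interval. At the ends $S_x=\mathbb D$, and we join $0$ to $z_1$ and $z_N$ to $0$ in the same way. We get a continuous $c:[0,1]\to\mathbb D$ with $c(0)=c(1)=0$ and $(x,c(x))\in S$. The homotopy $\psi_x((1-a)z+ac(x))$,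 $a\in[0,1]$, stays in $Y^*$: for $a<1$ by the identity theorem, for $a=1$ by the choice of $c$. It is constant at $x=0,1$, and it finishes in $i(M)$. For a single $\psi\in Y^*$ and $c\in\mathbb D$ with $\psi(c)\ne0$, the path $\psi((1-a)z+ac)$ joins $\psi$ to $i(M)$. As $M$ is connected, $Y^*$ is path connected.

**Step 3(b): $\ker j_*\subset\ker i_*$.** A small loop around $E$ will be filled by arcs that may pass through $0$. Let $E'\subset E$ be the union of $\operatorname{Sing}E$ and the components of $E$ of codimension $\ge2$ in $\tilde U$. It is analytic of real codimension $\ge4$, and $E^\circ=E\setminus E'$ is a closed smooth hypersurface of $\tilde U\setminus E'$. A loop in $M$ in $\ker j_*$ bounds a map $D^2\to\tilde U$. After a homotopy of the loop in $M$ and by general position rel boundary, we may assume the map is smooth, avoids $E'$, and is transversal to $E^\circ$. It meets $E^\circ$ in finitely many interior points. Cutting out small disks around them, we see that the loop is a product of conjugates in $\pi_1(M)$ of small loops around these points. In a polydisk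 chart $\{(s,w)\}$ with $E^\circ=\{w=0\}$ such a small loop has winding number $\pm1$ in $w$, so it is freely homotopic in $M$ to the boundary of a holomorphic disk $\{s=\mathrm{const}\}$, up to orientation. As $\ker i_*$ is normal, it remains to show the following. Let $\delta$ be a holomorphic map into $\tilde U$, defined near $\{|z|\le1+2\eta\}$, $0<\eta<1$, meeting $E$ only at $z=0$, and let $\psi=\pi\circ\delta$. Then the loop $\vartheta\mapsto\mathrm{const}_{\psi(e^{i\vartheta})}$ is freely null-homotopic in $Y^*$. Via the arcs $\psi(e^{i\vartheta}+\eta az)$, $a\in[0,1]$, it is freely homotopic to the loop $\vartheta\mapsto\psi(e^{i\vartheta}+\eta z)$. None of these arcs is $\mathrm{const}_0$, since $\psi\ne0$ off $z=0$. The new loop is the boundary of the family of arcs $\psi(c+\eta z)$, $c\in\bar{\mathbb D}$. These also are not $\mathrm{const}_0$, since $\psi$ has only one zero. So the loop is null-homotopic in $Y^*$.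

**Step 3(c): $\ker i_*\subset\ker j_*$.** We build a covering of $Y^*$ from the universal covering of $\tilde U$. Let $\hat U\to\tilde U$ be the universal covering, with group $\Pi\cong\pi_1(\tilde U)$, and $\hat M\to M$ its restriction. Let
$$\mathcal T=\{(\psi,l):\psi\in Y^*,\ l:\mathbb D\to\hat U\text{ a lift of }\tilde\psi|_{\mathbb D}\}.$$
Its fibers over $Y^*$ are $\Pi$-torsors, as $\mathbb D$ is simply connected. The sets $Y_z=\{\psi(z)\ne0\}$, $z\in\mathbb D$, are open and cover $Y^*$. Let $\mathrm{ev}_z:Y_z\to M$ be $\psi\mapsto\psi(z)$. Over $Y_z$ the map $\Theta_z(\psi,l)=(\psi,l(z))$ is a $\Pi$-equivariant bijection from $\mathcal T|_{Y_z}$ onto $\mathrm{ev}_z^*\hat M$, a principal $\Pi$-covering of $Y_z$, since $l$ is determined by $l(z)$, an arbitrary point over $\tilde\psi(z)=\psi(z)\in M$.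

*The bijections $\Theta_{z'}\Theta_z^{-1}$ over $Y_z\cap Y_{z'}$ are homeomorphisms.* Let $\psi_0\in Y_z\cap Y_{z'}$. Choose a path $e$ in $\mathbb D$ from $z$ to $z'$ on which $\psi_0\ne0$. There is an open neighborhood $\mathcal N_0$ of $\psi_0$ in $Y_z\cap Y_{z'}$ such that $\psi\ne0$ on $e$ for $\psi\in\mathcal N_0$. For such $\psi$ and any lift $l$, $l\circ e$ is the lift to $\hat M$ of the path $\psi\circ e$ in $M$ with initial point $l(z)$. So $\Theta_{z'}\Theta_z^{-1}(\psi,m)=(\psi,m')$, with $m'$ the end point of the lift of $\psi\circ e$ starting at $m$. Apply the homotopy lifting property of $\hat M\to M$ to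
$$\mathrm{ev}_z^*\hat M|_{\mathcal N_0}\times[0,1]\to M,\qquad((\psi,m),s)\mapsto\psi(e(s)),$$
with initial lift $(\psi,m)\mapsto m$. It shows that $m'$ depends continuously on $(\psi,m)$. Exchanging $z$ and $z'$ gives continuity of the inverse.

Hence there is a unique topology on $\mathcal T$ for which all $\mathcal T|_{Y_z}$ are open and all $\Theta_z$ are homeomorphisms, and $\mathcal T\to Y^*$ is a principal $\Pi$-covering. Constant arcs have constant lifts, so $\Theta_0$ gives $i^*\mathcal T=\hat M$. So the monodromy $\pi_1(Y^*)\to\Pi$ of $\mathcal T$ composed with $i_*$ is the monodromy of $\hat M$, which is $j_*$ under $\Pi\cong\pi_1(\tilde U)$. This gives $\ker i_*\subset\ker j_*$.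

By (a)–(c), $\pi_1(Y^*)\cong\pi_1(M)/\ker i_*=\pi_1(M)/\ker j_*\cong\pi_1(\tilde U)$.

**Step 4: the last claim.** Let $F:\mathrm{Arc}(U_1)\to\mathrm{Arc}(U_2)$ be a homeomorphism, $U_i$ contractible. If both $\pi_1(\tilde U_i)$ are trivial we are done. Otherwise, say $\pi_1(\tilde U_1)\ne1$ (else use $F^{-1}$). By Step 3, $\mathrm{Arc}(U_2)\setminus F(\mathrm{const}_0)$ is not simply connected. So $F(\mathrm{const}_0)=\mathrm{const}_0$ by Step 2, and Step 3 gives $\pi_1(\tilde U_1)\cong\pi_1(\tilde U_2)$. $\square$

## 6. A negative line bundle on an elliptic curve, and its curves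

For Theorem B we want Data (F) such that the $S_3$-covering of $M$ extends over the exceptional curve $E$, so that it becomes visible in $\pi_1(\tilde U_2)$. For this the double cover $Q''\to Q$ must come from an unramified double cover of $E$. So let $E$ be an elliptic curve.

**The line bundle.** Let $c=\pi/4$, $r=3/4$, $R=e^{cr^2}$, $\Lambda=2\mathbb Z+2i\mathbb Z$, $\chi(2p+2iq)=(-1)^{pq}$. Let $\Lambda$ act on $\mathbb C^2_{(t,\xi)}$ by
$$\lambda\cdot(t,\xi)=(t+\lambda,\ e_\lambda(t)\xi),\qquad e_\lambda(t)=\chi(\lambda)\exp\bigl(-c\bar\lambda t-c|\lambda|^2/2\bigr).\tag{4}$$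

**Step 1: this is an action preserving $\rho=|\xi|^2e^{c|t|^2}$.** Comparing exponents, $e_\lambda(t+\lambda')e_{\lambda'}(t)=e_{\lambda+\lambda'}(t)$ says
$$\chi(\lambda)\chi(\lambda')e^{-c\bar\lambda\lambda'}=\chi(\lambda+\lambda')e^{-c\,\mathrm{Re}(\bar\lambda\lambda')},\quad\text{i.e.}\quad \chi(\lambda+\lambda')=\chi(\lambda)\chi(\lambda')e^{-ic\,\mathrm{Im}(\bar\lambda\lambda')} .$$
With $\lambda=2p+2iq$, $\lambda'=2p'+2iq'$ we have $c\,\mathrm{Im}(\bar\lambda\lambda')=\pi(pq'-qp')$, and $(p+p')(q+q')\equiv pq+p'q'+(pq'-qp')$ modulo $2$. So it holds. Moreover $|e_\lambda(t)|^2=e^{-2c\,\mathrm{Re}(\bar\lambda t)-c|\lambda|^2}$ and $|t+\lambda|^2=|t|^2+2\,\mathrm{Re}(\bar\lambda t)+|\lambda|^2$, so $\rho$ is invariant. The action is free and properly discontinuous, as it is so on $t$.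

For $0<s\le R$ let $\Omega_s=\{\rho<s\}$ and $\Omega=\Omega_R$. Let $\Lambda'=4\mathbb Z+2i\mathbb Z$,
$$\tilde X=\Omega/\Lambda\supset E=\{\xi=0\}/\Lambda,\qquad\tilde X''=\Omega/\Lambda'\supset E'',$$
and let $\sigma$ be the free involution of $\tilde X''$ given by $2\in\Lambda$. $E$ is the zero section of a line bundle with metric $\rho$. Its degree is $-\frac i{2\pi}\int\partial\bar\partial(c|t|^2)=-\frac c\pi\cdot\text{area}=-\frac{4c}\pi=-1$, so $E^2=-1$.

**Step 2: contract $E$ and $E''$.** Off $\xi=0$, $\rho$ is strictly plurisubharmonic: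
$$i\partial\bar\partial\rho=\rho\,\bigl(ic\,dt\wedge d\bar t+i\,\partial\log\rho\wedge\bar\partial\log\rho\bigr),\qquad\partial\log\rho=\frac{d\xi}\xi+c\bar t\,dt .$$
So $\rho/(R-\rho)$, a convex increasing function of $\rho$, is a plurisubharmonic exhaustion of $\tilde X$ and of $\tilde X''$, strictly so off the zero section. On a compact irreducible analytic subset of positive dimension $\rho$ is constant by the maximum principle. The constant must be $0$, since where $\rho>0$ it is strictly plurisubharmonic. So every compact connected analytic subset of positive dimension lies in the zero section. By Grauert's theorem on manifolds with such an exhaustion (*Über Modifikationen und exzeptionelle analytische Mengen*, Math. Ann. 146, 1962), $E$ and $E''$ contract to points, giving normal Stein surfaces $Q\ni0$ and $Q''\ni o$. The involution $\sigma$ descends to $Q''$ with unique fixed point $o$. $Q$ and $Q''/\sigma$ are both $\tilde X$ with $E$ contracted topologically, both are normal, and they are biholomorphic off the point, so $Q=Q''/\sigma$.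

**Step 3: topology of $Q$.** The maps $(t,\xi)\mapsto(t,s\xi)$, $s\in[0,1]$, commute with $\Lambda$ and do not increase $\rho$. They descend to contractions of $Q$ and $Q''$, so both are contractible. For $s<R$ the neighborhood $\{\rho\le s\}$ of $0$ in $Q$ is the cone over $\{\rho=s\}/\Lambda$. The point $0$ is singular. Indeed the punctured neighborhoods $\{0<\rho<s\}/\Lambda$ all have the same fundamental group, compatibly with inclusions, and it maps onto $\Lambda\ne1$, as $\{0<\rho<s\}\subset\mathbb C^2$ is connected. A smooth point has arbitrarily small simply connected punctured neighborhoods. One of these would lie between two of our punctured neighborhoods, so an isomorphism of nontrivial groups would factor through the trivial group.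

The same arguments apply to $U_1:=\{\rho<1\}\subset Q$. It is Stein and contractible, with resolution $\tilde U_1=\Omega_1/\Lambda\simeq E$, so $\pi_1(\tilde U_1)=\mathbb Z^2$.

**Step 4: the curves.** We want graphs with simple incidences. For $\tau\in\mathbb C$ let $g_\tau(t)=\exp(-c\bar\tau t+c|\tau|^2/2)$. On $\{\xi=\kappa g_\tau\}$ with $|\kappa|=1$ we have $\rho=e^{c|t-\tau|^2}$. So its part in $\Omega$ is a closed graph over the disk $\Delta_\tau=\{|t-\tau|<r\}$, and $\rho\ge1$ on it. The translate by $\lambda$ is
$$\lambda\cdot\{\xi=\kappa g_\tau\}=\{\xi=\chi(\lambda)e^{ic\,\mathrm{Im}(\bar\tau\lambda)}\kappa g_{\tau+\lambda}\},\tag{5}$$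
because
$$g_{\tau+\lambda}(t+\lambda)=\exp\bigl(-c(\bar\tau+\bar\lambda)t-\tfrac c2|\lambda|^2+\tfrac c2|\tau|^2-ic\,\mathrm{Im}(\bar\tau\lambda)\bigr).$$

Let $D_0=\{\xi=1\}\cap\Omega$ and $D_1=\{\xi=g_1\}\cap\Omega$, and let $\mathcal D$ be the union of the $\Lambda$-translates of $D_0,D_1$, a locally finite union, closed in $\Omega$. The centers fill $\mathbb Z+2i\mathbb Z$, each once. Denote by $D_\tau$ the translate with center $\tau$, and by $\xi_\tau$ the function whose graph it is. In particular $D_{-1}=(-2)\cdot D_1=\{\xi=g_{-1}\}\cap\Omega$, by (5). Since $\frac12<r<1$, distinct $\Delta_\tau,\Delta_{\tau'}$ meet (iff $|\tau-\tau'|<2r=\frac32$) only if $\tau'-\tau=\pm1$, and no three distinct ones meet.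

$D_0\cap D_1$ is given by $e^{-c(t-1/2)}=1$, i.e. $t\in\frac12+8i\mathbb Z$, so it is the single point $(\frac12,1)$. It is transversal, as $g_1'(\frac12)=-c\ne0$. Likewise $D_{-1}\cap D_0$ is given by $e^{c(t+1/2)}=1$, so it is $\{(-\frac12,1)\}$, transversal. All adjacent pairs are $\Lambda$-translates of these two.

**Step 5: Data (F), except for $\pi_1(V)$.** Let $A,B\subset Q''$ be the images of $D_0,D_1$. Distinct $\Lambda'$-translates of $D_0$ are disjoint, and so are those of $D_1$. So $A,B$ are closed embedded disks, and they do not contain $o$. $A\cap\sigma A=B\cap\sigma B=\emptyset$, since the relevant centers have distance $\ge2>2r$. $A\cap B$ is one transversal point: among the centers $1+4p+2iq$ only $1$ is at distance $<2r$ from $0$. $A\cap\sigma B$ is one transversal point: among the centers $3+4p+2iq$ only $-1$ is. Since $Q''$ is Stein and contractible, $\mathrm{Pic}(Q'')=H^2(Q'',\mathbb Z)=0$, so $h_A,h_B$ exist. For $\mathcal K$ take $\{\rho\le\frac12\}$. Its boundary is smooth as $\partial\rho/\partial\xi\ne0$ off $\xi=0$, and it lies in $V$ because $\rho\ge1$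 on $\mathcal D$. What is left is the following.

**Lemma 3.** $\pi_1(V)$ is abelian, where $V=Q\setminus(C_1\cup C_2)$.

*Proof.* We work upstairs in $\Omega$, with fibers over $t$ that are disks with at most two punctures. Let $\mathcal G=\Omega\setminus\mathcal D$, open in $\mathbb C^2$; $Z=\{\xi=0\}\cong\mathbb C$, disjoint from $\mathcal D$; $K=\pi_1(\mathcal G,(0,0))$. Let $\mathcal G_t$ be the fiber over $t$: a disk centered at $0$ minus the points $\xi_\tau(t)$ for those $\tau$ with $t\in\Delta_\tau$ (at most two). As $Z$ is simply connected, loops based at $(t,0)$ define elements of $K$ via paths in $Z$.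

**Step 1: $K$ is generated by $\bigcup_t\pi_1(\mathcal G_t,(t,0))$.** Let $\gamma=(t(\cdot),\xi(\cdot)):[0,1]\to\mathcal G$ be a loop based at $(0,0)$. For $g=(t_g,\xi_g)\in\mathcal G$ choose a path in the connected set $\mathcal G_{t_g}$ from $(t_g,0)$ to $g$, with $\xi$-component $e_g$. As $\mathcal G$ is open, there are disks $\mathcal B_g\ni t_g$, $\mathcal B_g'\ni\xi_g$ with $\mathcal B_g\times e_g([0,1])\subset\mathcal G$ and $\mathcal B_g\times\mathcal B_g'\subset\mathcal G$. For $(t,\xi)\in\mathcal B_g\times\mathcal B_g'$ let $\eta_g(t,\xi)$ be the path in $\mathcal G_t$ from $(t,0)$ along $e_g$ to $(t,\xi_g)$ and then straight to $(t,\xi)$. It depends continuously on $(t,\xi)$. By Lebesgue's lemma there are $0=x_0<\dots<x_N=1$ and $g_1,\dots,g_N$ with $\gamma([x_{\ell-1},x_\ell])\subset\mathcal B_{g_\ell}\times\mathcal B'_{g_\ell}$. Write $\eta_\ell=\eta_{g_\ell}$. The map $(x,s)\mapsto\eta_\ell(\gamma(x))(s)$ on $[x_{\ell-1},x_\ell]\times[0,1]$ shows that $\gamma|_{[x_{\ell-1},x_\ell]}$ is homotopic rel end points to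
$$\eta_\ell(\gamma(x_{\ell-1}))^{-1}\cdot\zeta_\ell\cdot\eta_\ell(\gamma(x_\ell)),\qquad\zeta_\ell=(t(\cdot),0)|_{[x_{\ell-1},x_\ell]}\subset Z .$$
Hence $\gamma$ is homotopic to the product, in the order of the parameter, of the loop $\eta_1(\gamma(0))^{-1}$ in $\mathcal G_0$, the paths $\zeta_\ell$ in $Z$, the loops $\eta_\ell(\gamma(x_\ell))\cdot\eta_{\ell+1}(\gamma(x_\ell))^{-1}$ in $\mathcal G_{t(x_\ell)}$ based at $(t(x_\ell),0)$ for $0<\ell<N$, and the loop $\eta_N(\gamma(1))$ in $\mathcal G_0$. This proves the claim.

**Step 2: straight loops and where they are defined.** For $t\in\Delta_\tau$ let $s_\tau(t)\in K$ be the class of the loop that goes along the straight segment from $0$ towards $\xi_\tau(t)$, once positively around that point and back. It is defined when no point $\xi_{\tau'}(t)$, $\tau'\ne\tau$, lies on $[0,\xi_\tau(t)]$.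

Let $t\in\Delta_0\cap\Delta_1$. Then $\xi_1/\xi_0=e^{-c(t-1/2)}$. Since $|c\,\mathrm{Im}\,t|<\pi/4$, the arguments agree iff $t\in\mathbb R$, while $|\xi_1|>|\xi_0|$ iff $\mathrm{Re}\,t<\frac12$. So in this lens $s_0(t)$ is undefined exactly for real $t\ge\frac12$, and $s_1(t)$ exactly for real $t\le\frac12$. Let $t\in\Delta_{-1}\cap\Delta_0$. Then $\xi_{-1}/\xi_0=e^{c(t+1/2)}$, so $s_0(t)$ is undefined exactly for real $t\le-\frac12$, and $s_{-1}(t)$ exactly for real $t\ge-\frac12$. Since $\lambda\in\Lambda$ acts linearly on fibers and carries $D_\tau$ to $D_{\tau+\lambda}$, the domain of $s_{\tau+\lambda}$ is the domain of $s_\tau$ translated by $\lambda$. In particular, using $D_1=2\cdot D_{-1}$ and $D_2=2\cdot D_0$, $s_1(t)$ is undefined in $\Delta_1\cap\Delta_2$ exactly for real $t\ge\frac32$. Altogether the domain of $s_\tau$ is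
$$A_\tau=\tau+A_0,\qquad A_0=\Delta_0\setminus\{t\in\mathbb R:\ |t|\ge\tfrac12\},$$
for every $\tau\in\mathbb Z+2i\mathbb Z$. It is star-shaped about $\tau$.

**Step 3: $s_\tau$ is constant on $A_\tau$.** Let $t_0\in A_\tau$. Let $T\subset\mathbb C$ be a compact convex neighborhood of $[0,\xi_\tau(t_0)]$ so thin that $\{t_0\}\times T\subset\Omega$ is disjoint from all $D_{\tau'}$, $\tau'\ne\tau$. As $\bigcup_{\tau'\ne\tau}D_{\tau'}$ is closed in $\Omega$, for $t$ near $t_0$ also $\{t\}\times T\subset\Omega$ is disjoint from these $D_{\tau'}$, and $\xi_\tau(t)\in\operatorname{int}T$. So $s_\tau(t)$ is the class of the positive generator of $\pi_1(T\setminus\xi_\tau(t),0)\cong\mathbb Z$, which for $t$ near $t_0$ is represented by one and the same $\xi$-loop in $T$. When we move this loop with constant $\xi$, its base point moves in $Z$; so $s_\tau(t)=s_\tau(t_0)$ in $K$. Since $A_\tau$ is connected, all $s_\tau(t)$, $t\in A_\tau$, equal one element $\alpha_\tau\in K$.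

**Step 4: $K$ is generated by the $\alpha_\tau$.** By Step 1 it suffices to consider elements of $\pi_1(\mathcal G_t)$.

* If $t$ lies in no $\Delta_\tau$, the fiber is simply connected.
* If $t$ lies in exactly one $\Delta_\tau$, then $t\in A_\tau$, as the removed points of $\Delta_\tau$ lie in $\Delta_{\tau\pm1}$, and $\pi_1(\mathcal G_t)$ is generated by the loop defining $s_\tau(t)$.
* If $t$ is in a lens and the two punctures have different arguments, $\pi_1(\mathcal G_t)$ is free on the two straight loops.
* If $t$ is in a lens and the arguments agree (including the node), finitely many loops generating $\pi_1(\mathcal G_t)$ can be moved, with constant $\xi$, to a nearby fiber of the previous kind, because $\mathcal G$ is open.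

**Step 5: $\alpha_0$ and $\alpha_1$ commute.** This comes from the node $(\frac12,1)$. Use the coordinates $X_1=\xi-1$, $Y_1=\xi-g_1(t)$ near it. Let $\mathcal B\subset\Delta_0\cap\Delta_1$ be a disk around $\frac12$ on which $g_1$ is injective, and $P=\{t\in\mathcal B,|X_1|<\epsilon,|Y_1|<\epsilon\}$. For $\epsilon$ small $P\subset\Omega$ is a bidisk in the coordinates $(X_1,Y_1)$, since $g_1(t)=1+X_1-Y_1$ determines $t$, and $P\cap\mathcal D=\{X_1Y_1=0\}$. So $\pi_1(P\setminus\mathcal D)=\mathbb Z^2$. Take $t'$ close to $\frac12$, $t'\notin\mathbb R$, so $t'\in A_0\cap A_1$. The fiber $P_{t'}=P\cap\{t=t'\}$ is an intersection of two disks, hence convex, and contains both punctures. Let $O$ be the convex hull of the union of $P_{t'}$ and a small open disk around $0$. It lies in the fiber disk of $\Omega$ and contains representatives of $s_0(t'),s_1(t')$. The inclusion $P_{t'}\setminus\{2\text{ points}\}\subset O\setminus\{2\text{ points}\}$ of twice punctured open convex sets is a homotopy equivalence. So $s_0(t')$ and $s_1(t')$ are conjugate, by one common path in $O\setminus\{2\text{ points}\}$,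 to loops in $P_{t'}\setminus\mathcal D$, and these commute in $\pi_1(P\setminus\mathcal D)$. Hence $\alpha_0\alpha_1=\alpha_1\alpha_0$ in $K$.

**Step 6: descend to $V$.** The covering $\mathcal G\to\tilde X\setminus\mathcal D/\Lambda$ has group $\Lambda$, and $\pi_1(E)\to\Lambda$ is an isomorphism. So $\pi_1(\tilde X\setminus\mathcal D/\Lambda)$ is generated by $K$ and $\pi_1(E)$. The map $\tilde X\setminus\mathcal D/\Lambda\to V$ contracts $E$ to $0$. It is onto on $\pi_1$. Indeed, by van Kampen for $V=(V\setminus0)\cup\{\rho<\frac12\}$, where $\{\rho<\frac12\}$ is contractible and $\{0<\rho<\frac12\}$ is connected, $\pi_1(V\setminus0)\to\pi_1(V)$ is onto, and it factors through $\tilde X\setminus\mathcal D/\Lambda$. In $\pi_1(\tilde X\setminus\mathcal D/\Lambda)$, $\alpha_{\tau+\lambda}$ is the conjugate of $\alpha_\tau$ by the loop in $E$ given by $\lambda$, since $\lambda$ carries the loops defining $s_\tau(t)$ to those defining $s_{\tau+\lambda}(t+\lambda)$. Loops in $E$ become trivial in $V$. Every center lies in $\Lambda$ or $1+\Lambda$. So $\pi_1(V)$ is generated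 by the images of $\alpha_0$ and $\alpha_1$, which commute. $\square$

## 7. The $S_3$-covering on the resolution, and the proof of Theorem B

By Lemma 3 all of Data (F) holds. Proposition 1 gives a contractible Stein surface $X=U_2$, normal, with only singularity $0$, and $V\subset U_2$ open. Since $\rho\ge1$ on $\mathcal D$, $U_1=\{\rho<1\}\subset V\subset U_2$, and it is a contractible Stein neighborhood of $0$ with $\pi_1(\tilde U_1)=\mathbb Z^2$. Let $\tilde U_2=M\cup E$ be the resolution obtained by gluing $M=U_2\setminus0$ and $\Omega_1/\Lambda$ along $U_1\setminus0$.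

**Step 1: the covering over $U_1\setminus0$.** Let $\tilde M\to M$ be the $G$-covering of Proposition 1(3). On $q^{-1}(U_1)=\{\rho<1\}\subset Q''$, which is contractible, $f$ has no zeros or poles, and $f(o)=1$ because $\sigma o=o$. So $f=F^3$ with $F(o)=1$. From $f\circ\sigma=1/f$ we see that $F\cdot(F\circ\sigma)$ is a cube root of $1$, equal to $1$ at $o$, so $F\circ\sigma=1/F$. Hence over $U_1\setminus0$ the covering consists of the sheets $(x,e^{2\pi ik/3}F(x))$, and the sheet $k=0$ is $\tau$-invariant: $\tau(x,F(x))=(\sigma x,1/F(x))=(\sigma x,F(\sigma x))$. In other words, the covering is $G\times_{\langle\tau\rangle}\bigl(q^{-1}(U_1)\setminus o\bigr)$.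

**Step 2: extension over $E$.** We have $q^{-1}(U_1)\setminus o=(\Omega_1\setminus\{\xi=0\})/\Lambda'$, and $\sigma$ acts freely on $\Omega_1/\Lambda'$. So the covering extends to the principal $G$-covering $G\times_{\langle\tau\rangle}(\Omega_1/\Lambda')$ of $\Omega_1/\Lambda$. Thus $\tilde M$ extends to a principal $G$-covering of $\tilde U_2$.

**Step 3: its monodromy is onto.** A meridian of $C_1$ in $V\setminus0$ lifts to a meridian of $A$, along which $f$ winds $\pm1$ times, so it has monodromy $\omega^{\pm1}$. A loop in $E$ that does not lift to a closed loop in $E''$ has monodromy outside $\langle\omega\rangle$, because the quotient by $\langle\omega\rangle$ of the covering over $\Omega_1/\Lambda$ is $\Omega_1/\Lambda'$. A subgroup of $G\cong S_3$ that contains an element of order $3$ and an element outside $\langle\omega\rangle$ is all of $G$. So $\pi_1(\tilde U_2)$ maps onto $S_3$.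

Thus $\pi_1(\tilde U_2)$ is nonabelian, while $\pi_1(\tilde U_1)=\mathbb Z^2$. Both $U_1$ and $U_2$ are contractible normal surfaces with singular locus $\{0\}$, so Theorem C applies and gives $\mathrm{Arc}(U_1)\not\cong\mathrm{Arc}(U_2)$. This proves Theorem B. $\square$
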